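# Unavoidable substructures for the absence of a finite monomorphic decomposition

## Infinitely many pairs

Let $M$ be the equivalence relation on $\omega\times\{0,1\}$ in which $(i,s)$ and $(j,t)$ are equivalent iff $i=j$. It has infinitely many classes, all of size $2$. Can we cut its domain into finitely many blocks so that the isomorphism type of $M$ on a finite set $A$ depends only on how many points $A$ has in each block?

No. With finitely many blocks, one block is infinite, so it contains points $x,y$ from two different pairs. Let $x'$ be the partner of $x$. The sets $\{x,x'\}$ and $\{y,x'\}$ have the same number of points in each block, because $x$ and $y$ lie in the same block. But $x,x'$ are equivalent and $y,x'$ are not.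

Now let $E$ be an equivalence relation with only finitely many classes $C_1,\dots,C_r$ of size at least $2$, and let $C_0$ be the set of points whose class is a singleton. Here $C_0,\dots,C_r$ (with $C_0$ dropped if empty) are good blocks: on a finite set $A$ the relation has classes of sizes $|A\cap C_1|,\dots,|A\cap C_r|$ (ignoring zeros) and $|A\cap C_0|$ further singletons.

If instead $E$ has infinitely many classes of size at least $2$, choose two points in each of infinitely many of them: we find an induced copy of $M$ inside $E$. Then $E$ has no good finite partition, because its blocks would cut the copy of $M$ into finitely many good blocks. So among equivalence relations there is exactly one obstruction: a good finite partition fails to exist iff $M$ sits inside.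

Is there always a finite list of obstructions like this, for relations of any kind? To ask it precisely we fix the vocabulary.

**Definition (structures).** A *relational structure* of signature $\mu=(n_i)_{i\in I}$ is a pair $R=(V,(\rho_i)_{i\in I})$, where $V=V(R)$ is a set, possibly infinite, and $\rho_i$ is an $n_i$-ary relation on $V$. All arities $n_i$ are at least $1$. The signature is finite if $I$ is finite. For $A\subseteq V$, $R_{\restriction A}$ is the induced substructure. We say that $R$ *embeds* into $S$, or that $S$ *embeds* $R$, and write $R\le S$, if $R$ is isomorphic to an induced substructure of $S$. Two structures are *incomparable* if neither embeds into the other.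

**Definition (monomorphic decomposition).** A *monomorphic decomposition* of $R$ is a partition $(V_x)_{x\in X}$ of $V(R)$ such that $R_{\restriction A}\cong R_{\restriction A'}$ whenever $A,A'$ are finite and $|A\cap V_x|=|A'\cap V_x|$ for each $x\in X$. It is finite if $X$ is finite. For finite $\mu$, $\mathscr S_\mu$ is the class of structures of signature $\mu$ *without* any finite monomorphic decomposition.

A linear order has a decomposition with one block, since any two finite subsets of equal size are isomorphic chains. A decomposition of $S$ restricts to one of any induced substructure (discard empty traces), so if $R\in\mathscr S_\mu$ and $R\le S$, then $S\in\mathscr S_\mu$. Every member of $\mathscr S_\mu$ is infinite, since the partition into singletons is a decomposition.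

**Conjecture.** For every finite signature $\mu$ there is a finite set $\mathfrak A\subseteq\mathscr S_\mu$ of pairwise incomparable structures such that every member of $\mathscr S_\mu$ embeds some member of $\mathfrak A$.

The problem comes from Djamila Oudrar and Maurice Pouzet, "Ordered structures with no finite monomorphic decomposition. Application to the profile of hereditary classes", arXiv:2312.05913 (2023). We shall prove that the conjecture holds for every finite signature.

If all arities are $1$, nothing can go wrong: group the points according to which of the finitely many relations they satisfy. This is a finite monomorphic decomposition, so $\mathscr S_\mu=\emptyset$ and $\mathfrak A=\emptyset$ works.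

## Points that cannot be told apart

In the opening example two points in one block were separated by the one-point set $\{x'\}$. We turn this into an equivalence relation, keeping track of the size of the separating set. We write $W+x$, $F-b$ for $W\cup\{x\}$, $F\setminus\{b\}$, and, when $R$ is understood, $A\cong A'$ for $R_{\restriction A}\cong R_{\restriction A'}$.

**Definition (the relations $\simeq_k$).** Let $x,y\in V(R)$ and $k\in\mathbb N\cup\{\infty\}$. We write $x\simeq_k y$ if $x=y$, or if $W+x\cong W+y$ for every finite $W\subseteq V\setminus\{x,y\}$ with $|W|\le k$. We write $\simeq$ for $\simeq_\infty$. A finite set $W\subseteq V\setminus\{x,y\}$ with $W+x\not\cong W+y$ is a *witness* of $x\not\simeq y$.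

In $M$, partners are $\simeq$-equivalent (exchange them), and any two points from different pairs have a witness of size $1$.

**Lemma 1.**
- (a) $\simeq_k$ is an equivalence relation, and $\simeq$ refines $\simeq_k$. It is preserved by isomorphisms. If $x,y\in A\subseteq V$ and $x\simeq_k y$ in $R$, then $x\simeq_k y$ in $R_{\restriction A}$.
- (b) The partition into $\simeq$-classes is a monomorphic decomposition.
- (c) $R$ has a finite monomorphic decomposition iff $\simeq$ has finitely many classes.

*Proof.* (a) A witness inside $A$ is a witness in $R$, which gives the last claim. The only other claim that needs an argument is transitivity. Let $x,y,z$ be distinct with $x\simeq_k y\simeq_k z$, and let $W\subseteq V\setminus\{x,z\}$ be finite with $|W|\le k$. If $y\notin W$, then $W+x\cong W+y\cong W+z$. Suppose $W=W'+y$ with $y\notin W'$. Apply $y\simeq_k z$ to the set $W'+x$, which has size $|W|$ and avoids $y,z$: we get $W'\cup\{x,y\}\cong W'\cup\{x,z\}$. Apply $x\simeq_k y$ to $W'+z$: we get $W'\cup\{x,z\}\cong W'\cup\{y,z\}$. The first set is $W+x$ and the last is $W+z$.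

(b) Let $A,A'$ be finite with traces of equal size on each class. We induct on $|A\setminus A'|$. If $A=A'$ there is nothing to do. Otherwise $A$ and $A'$ have different traces on some class, and since these traces have the same size there are $x\in A\setminus A'$ and $y\in A'\setminus A$ in that class. With $W=A-x$ we get $A=W+x\cong W+y=(A-x)+y$. This set has the same trace sizes and fewer points outside $A'$, so by induction it is isomorphic to $A'$.

(c) If $x,y$ are in the same block of a monomorphic decomposition and $W$ avoids them, then $W+x$ and $W+y$ have the same trace sizes, so $W+x\cong W+y$. Thus each block lies in one $\simeq$-class, and a finite decomposition forces finitely many classes. The converse is (b). $\square$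

Lemma 1 uses no finiteness of $I$ and no bound on the arities.

## Swapping two points: it settles graphs and stops at chains

So $S\in\mathscr S_\mu$ means that there are infinitely many pairwise inequivalent points $x_0,x_1,\dots$, and for each pair $n<n'$ a witness $W(n,n')$. A sensible plan is to apply Ramsey's theorem to this array and extract a regular pattern; if there are only finitely many possible patterns, the conjecture follows. The pattern must be described by a bounded amount of data, so the plan needs *witnesses of bounded size*. Where could a bound come from?

Take graphs first. Suppose $x\simeq_1 y$ in a graph. For each vertex $w\ne x,y$, the pair $\{w,x\}$ is an edge iff $\{w,y\}$ is. Then for every finite $W$ avoiding $x,y$, the swap map that sends $x\mapsto y$ and fixes $W$ pointwise is an isomorphism $W+x\to W+y$. So $\simeq_1$ equals $\simeq$ in graphs, and witnesses of size $1$ always suffice.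

In general, suppose the arities are at most $m$ and the swap map $W+x\to W+y$ is not an isomorphism. It fails on one tuple, which contains $x$ and at most $m-1$ other points, so it already fails over a subset of $W$ of size at most $m-1$. But failure of the swap does not make $W$ a witness: in a chain with $x<w<y$, the swap $x\mapsto y$, $w\mapsto w$ is not order preserving, yet $x\simeq y$. For $W$ to be a witness, *each* of the $(|W|+1)!$ bijections $W+x\to W+y$ must fail. Each fails on some short tuple, but different bijections fail on different tuples, and these tuples together may use all of $W$. This is the point at which the approach stops. The bound we need is Theorem A below.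

## The three theorems

Let $m\ge 1$ be an upper bound for the arities, and put
$$p=m-1,\qquad f=10p^2+3p,\qquad g_0=f+1,\qquad K=K(m)=(g_0+1)(p^2+g_0+1).$$
For instance $K(1)=4$ and $K(2)=15\cdot16=240$.

**Theorem A.** Let $R$ be a structure of any signature (finite or not) whose arities are all $\le m$. Every infinite class of $\simeq_K$ is a class of $\simeq$. Consequently $R$ has a finite monomorphic decomposition iff $\simeq_K$ has finitely many classes.

**Definition (almost multichainable).** $R$ is *almost multichainable of width $\le w$* if, up to isomorphism, its domain is $F\sqcup(\omega\times L)$ with $|F|+|L|\le w$, and for every order-preserving bijection $h:J\to J'$ between finite subsets of $\omega$ the map $\mathrm{id}_F\cup(h\times\mathrm{id}_L)$ is an isomorphism $R_{\restriction F\cup(J\times L)}\to R_{\restriction F\cup(J'\times L)}$.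

The relation $M$ has this shape with $F=\emptyset$, $L=\{0,1\}$. So does the half graph on $\omega\times\{0,1\}$ whose edges join $(i,0)$ to $(j,1)$ for $i\le j$, since whether $i\le j$ is preserved by order-preserving $h$. The half graph has no finite monomorphic decomposition: for $i<i'$, the set $\{(i,1)\}$ is a witness of $(i,0)\not\simeq(i',0)$.

**Theorem B.** Let $\mu$ be a finite signature with arities $\le m$.
1. There is a finite set $\mathfrak A\subseteq\mathscr S_\mu$ of pairwise incomparable structures such that every member of $\mathscr S_\mu$ embeds a member of $\mathfrak A$.
2. The members of $\mathfrak A$ can be taken countable and almost multichainable of width $\le K+2$.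
3. $\mathfrak A$ is unique up to mutual embeddability. It is a set of representatives of the minimal members of $\mathscr S_\mu$ for embeddability.
4. Statement 1 holds as well, with $\mathfrak A\subseteq\mathscr D$, for every subclass $\mathscr D\subseteq\mathscr S_\mu$ such that $S\in\mathscr D$, $R\in\mathscr S_\mu$ and $R\le S$ imply $R\in\mathscr D$.

**Theorem C.** If $I$ is infinite and $\mathscr S_\mu$ is defined in the same way, then every family $\mathfrak A\subseteq\mathscr S_\mu$ such that each member of $\mathscr S_\mu$ embeds a member of $\mathfrak A$ has at least $2^{|I|}$ members. So the statement of the conjecture holds for $\mu$ **iff** $\mu$ is finite.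

The equivalence relations in $\mathscr S_\mu$, for one binary relation, form a class $\mathscr D$ as in statement 4; the first section showed that $\{M\}$ works for it.

We use two textbook theorems. *Infinite Ramsey theorem*: if the $r$-element subsets of an infinite set are colored with finitely many colors, some infinite subset has all its $r$-element subsets of the same color (it is *monochromatic*). *Erdős–Szekeres theorem*: every sequence of $(m-1)^2+1$ distinct elements of a chain has a monotone subsequence of length $m$.

## Two applications of Ramsey: Theorem A implies Theorem B

Let $\mu$ be finite and let $S\in\mathscr S_\mu$, $V=V(S)$. We assume Theorem A for now. The *atomic diagram* of a finite tuple $(s_1,\dots,s_l)$ records which $s_r=s_{r'}$ and, for each $i\in I$, which $(s_{r_1},\dots,s_{r_{n_i}})$ are in $\rho_i$. Two tuples have the same diagram iff $s_r\mapsto s'_r$ is a well-defined isomorphism between the substructures on their entries. Since $\mu$ is finite, there are finitely many diagrams for each length $l$.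

**Step 1: an array of bounded witnesses.** By Lemma 1(c) and Theorem A, $\simeq_K$ has infinitely many classes in $S$. Choose $x_0,x_1,\dots$ pairwise $\not\simeq_K$; they are distinct. For $n<n'$ fix a witness $W(n,n')\subseteq V\setminus\{x_n,x_{n'}\}$ of $x_n\not\simeq x_{n'}$ of size $\le K$, with an injective enumeration $\bar w(n,n')$.

**Step 2: make later points look alike over earlier witnesses.** Color each triple $n<n'<n''$ by $|W(n,n')|$ and the atomic diagram of $(\bar w(n,n'),x_{n''})$. Let $M_0=\{n_0<n_1<\cdots\}$ be infinite and monochromatic, and let $k\le K$ be the common size of the witnesses. Let $n<n'<q<q'$ in $M_0$. If $x_q$ were a coordinate of $\bar w(n,n')$, then $x_{q'}$ would be the same coordinate, so $x_q=x_{q'}$, which is false. So $x_q\notin W(n,n')$ for all $n<n'<q$ in $M_0$. Moreover, for $q,q'>n'$ the map $x_q\mapsto x_{q'}$, with the identity on $W(n,n')$, is an isomorphism of induced substructures. Now group the indices in pairs: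
$$u_i=x_{n_{2i}},\quad v_i=x_{n_{2i+1}},\quad W_i=W(n_{2i},n_{2i+1}),\quad t_i=(u_i,v_i,\bar w(n_{2i},n_{2i+1}))\in V^{k+2}.$$
We have obtained
$$u_i,v_i\notin W_i,\qquad W_i+u_i\not\cong W_i+v_i, \tag{1}$$
$$u_j,v_j\notin W_i,\qquad W_i+u_j\cong W_i+v_j\qquad(i<j). \tag{2}$$

**Step 3: every infinite part of the array is in $\mathscr S_\mu$.** For infinite $J\subseteq\omega$ let $S_J$ be the restriction of $S$ to the set of all entries of the $t_i$, $i\in J$. We claim that $S_J\in\mathscr S_\mu$. Otherwise $\simeq$ has finitely many classes in $S_J$, and by the pigeonhole principle applied to the pairs of classes of $(u_i,v_i)$ there are $i<j$ in $J$ with $u_i\simeq u_j$ and $v_i\simeq v_j$ in $S_J$. By (1) and (2), $W_i\subseteq V(S_J)$ avoids these four points, so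
$$W_i+u_i\cong W_i+u_j\cong W_i+v_j\cong W_i+v_i,$$
where the middle isomorphism is (2). This contradicts (1).

**Step 4: make the array homogeneous.** Let $m'=\max(m,2)$. Color each $i_1<\dots<i_{m'}$ by the atomic diagram of the concatenation $t_{i_1}\cdots t_{i_{m'}}$. Let $J$ be infinite and monochromatic, of color $\chi$, and re-index the $t_i$ $(i\in J)$ increasingly by $\omega$.

**Step 5: the pair $(k,\chi)$ determines $S_J$ up to isomorphism.** Suppose $(t_i)_{i\in\omega}$ in $S$ and $(t'_i)_{i\in\omega}$ in $S'$ have the same pair $(k,\chi)$. An equality between two entries involves at most $2$ indices, and a relation between entries at most $m$ indices. In either case add larger indices to complete these to an $m'$-set; the original indices are then its first elements, so the truth of the equality or relation is read off from $\chi$ at known positions. It therefore has the same truth value for $(t_i)$ and $(t'_i)$. Hence $t_i(c)\mapsto t'_i(c)$ (for $i\in\omega$ and coordinates $c$) is a well-defined bijection and an isomorphism. The same reading shows that if $h$ is an order-preserving bijection between finite subsets of $\omega$, the map $t_i(c)\mapsto t_{h(i)}(c)$ is an isomorphism between induced substructures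 of $S_J$: it carries the indices $i_1<\dots<i_l$ to $h(i_1)<\dots<h(i_l)$, and both sets are initial segments of $m'$-sets of color $\chi$.

**Step 6: the shape of $S_J$.** By homogeneity, each coordinate $c$ is either constant in $i$ or injective in $i$, and whether $t_i(c)=t_i(c')$ does not depend on $i$. Suppose $t_i(c)=t_j(c')$ for some $i<j$. Then this holds for all $i<j$, so $t_1(c')=t_0(c)=t_2(c')=t_1(c)$. The first two equalities show that $c'$ is constant, and $t_0(c)=t_1(c)$ shows that $c$ is constant. So a value $t_i(c)$ of a non-constant coordinate differs from $t_j(c')$ whenever $i\ne j$. It also differs from every value of a constant coordinate $c'$, because that value is $t_j(c')$ for any $j>i$.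

Let $F$ be the set of values of constant coordinates, and let $L$ be the set of non-constant coordinates modulo the equivalence $t_i(c)=t_i(c')$. Then $V(S_J)$ is identified with $F\sqcup(\omega\times L)$ by letting $(i,[c])$ stand for $t_i(c)$, and $|F|+|L|\le k+2\le K+2$. Under this identification the map $t_i(c)\mapsto t_{h(i)}(c)$ is $\mathrm{id}_F\cup(h\times\mathrm{id}_L)$ (when $h$ is empty there is nothing to check). So $S_J$ is countable and almost multichainable of width $\le K+2$.

**Step 7: a finite list, and its minimal members.** There are finitely many pairs $(k,\chi)$. For each pair that arises in this way from some $S\in\mathscr S_\mu$, choose one structure $S_J$. These form a finite set $\mathfrak B$, contained in $\mathscr S_\mu$ by Step 3, and by Step 5 every $S\in\mathscr S_\mu$ embeds a member of $\mathfrak B$. Embeddability $\le$ is reflexive and transitive. Call $B\in\mathfrak B$ minimal if $B'\le B$ implies $B\le B'$ for $B'\in\mathfrak B$. As $\mathfrak B$ is finite, every member is above a minimal one. Let $\mathfrak A$ contain exactly one member of each mutual-embeddability class of minimal members. If $A,A'\in\mathfrak A$ and $A\le A'$, then $A'\le A$ by minimality of $A'$, so $A=A'$. Thus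 $\mathfrak A$ is finite, its members are pairwise incomparable, and every $S\in\mathscr S_\mu$ embeds one of them. This proves statements 1 and 2. (If $\mathscr S_\mu=\emptyset$, then $\mathfrak A=\emptyset$.)

**Step 8: uniqueness and subclasses.** Let $\mathfrak A$ be any set as in statement 1. If $R\in\mathscr S_\mu$ and $R\le A\in\mathfrak A$, then some $A''\in\mathfrak A$ has $A''\le R\le A$; by incomparability $A''=A$, so $A\le R$. Hence $A$ is minimal in $\mathscr S_\mu$. Conversely, a minimal $R\in\mathscr S_\mu$ embeds some $A\in\mathfrak A$, so $R\le A$ by minimality; and this $A$ is unique, since two members of $\mathfrak A$ that are mutually embeddable with $R$ are comparable. So $\mathfrak A$ has exactly one member in each mutual-embeddability class of minimal members of $\mathscr S_\mu$, which is statement 3. For statement 4, if $S\in\mathscr D$, then a member $A\in\mathfrak A$ with $A\le S$ lies in $\mathscr D$ by the hypothesis on $\mathscr D$. So $\mathfrak A\cap\mathscr D$ works. $\blacksquare$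

Everything now rests on Theorem A.

## Frames: a chain with finitely many parameters

For Theorem A we shall suppose that two points $x,y$ of an infinite $\simeq_K$-class have a witness $W$, of uncontrolled size. The infinite class gives room for Ramsey: we can find in it an infinite chain $X$ that looks the same from the finitely many points $W\cup\{x,y\}$. Then we compare $x$ and $y$ not with each other but with $X$. This section sets up the vocabulary.

A *local isomorphism* is a bijection $\varphi:A\to A'$ between subsets of $V$ that is an isomorphism $R_{\restriction A}\to R_{\restriction A'}$. Restrictions, inverses and compositions of local isomorphisms are local isomorphisms. From here until the end of the proof of Theorem A, all arities are at most a fixed $m$, so we have the **tuple test**: a bijection is a local isomorphism iff its restrictions to all subsets of size $\le m$ are.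

**Definition (chained, free).** Let $Y,P\subseteq V$ be disjoint and $<$ a linear order on $Y$. Then $(Y,<)$ is *chained over $P$* if for all finite $A,A'\subseteq Y$ with $|A|=|A'|$, the order-preserving bijection $A\to A'$ together with $\mathrm{id}_P$ is a local isomorphism. $Y$ is *free over $P$* if this holds for every bijection $A\to A'$.

By the tuple test it suffices to check $|A|\le m$. Both properties persist when $Y$ or $P$ shrinks, and chainedness persists when $<$ is reversed. In a chain, a subset $Y$ is chained over $P$ when no point of $P$ lies between two points of $Y$; an infinite independent set of vertices in a graph is free over a single vertex adjacent to all of it.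

If $V=Y\sqcup P$ and $Y$ is chained over $P$, then the elements of $Y$ are pairwise $\simeq$:
$$W+x\cong W+y\qquad(x,y\in Y,\ W\subseteq V\setminus\{x,y\}\text{ finite}), \tag{3}$$
because $(W\cap Y)+x$ and $(W\cap Y)+y$ have the same size, and the order-preserving bijection between them, together with the identity on $W\cap P$, is a local isomorphism.

**Definition (frame).** A *frame* is a structure with arities $\le m$ and domain $V=X\sqcup F$, where $F$ is finite, $X$ is infinite, and $(X,<)$ is a chain chained over $F$. We write it $(X,F)$. For $G\subseteq F$ the *subframe* $(X,G)$ is $R_{\restriction X\cup G}$. For $a\in F$, "$a\simeq_k X$" means $a\simeq_k z$ for some $z\in X$; by (3) this is the same as for all $z\in X$.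

**Definition (absorbable).** In a frame $(X,F)$, an element $b\in F$ is *top-absorbable* (resp. *bottom-absorbable*) if $X+b$, ordered with $b$ as largest (resp. least) element, is chained over $F-b$. It is *absorbable* if it is one of these.

If $b\in G\subseteq F$, absorbability on a given side passes from $(X,F)$ to the subframe $(X,G)$. An absorbable element is $\simeq X$ by (3), but the converse fails. Take the chain $\omega<b<a$ with $X=\omega$ and $F=\{a,b\}$. In a chain all elements are $\simeq$, so $a\simeq X$. Yet $a$ is not absorbable: sending $a$ to some $z\in X$ and fixing $b$ reverses the order between $a$ and $b$. The element $b$ *is* top-absorbable. So we cannot hope to absorb a given element at once, but we may hope to absorb *some* element, and continue.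

## What absorbing an element gives

The next lemma has three purposes: (a) a test for absorbability with a single map, (b) the statement that an absorbable parameter may be deleted without harm, and (c) the statement that non-absorbability depends on few parameters.

**Lemma 2.** Let $(X,F)$ be a frame and $b\in F$.
- (a) If there are $z_1<\dots<z_m$ in $X$ such that the map $\psi$ that sends $b\mapsto z_m$ and fixes $\{z_1,\dots,z_{m-1}\}\cup(F-b)$ pointwise is a local isomorphism, then $b$ is top-absorbable. Dually, if the map that sends $b\mapsto z_1$ and fixes $\{z_2,\dots,z_m\}\cup(F-b)$ pointwise is a local isomorphism, then $b$ is bottom-absorbable.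
- (b) If $b$ is absorbable then $b\simeq X$. Moreover, for $a\in F-b$, $a\simeq X$ in $(X,F-b)$ implies $a\simeq X$ in $(X,F)$.
- (c) If $b$ is not absorbable, there is $H_b\subseteq F-b$ with $|H_b|\le2p$ such that $b$ is not absorbable in any subframe $(X,G)$ with $H_b+b\subseteq G$.

*Proof.* (a) Let $1\le j\le m$ and $Z_j=\{z_{m-j+1},\dots,z_m\}$. We show that for each $j$-subset $U$ of $X+b$ (with $b$ on top), the order-preserving bijection $U\to Z_j$ with $\mathrm{id}_{F-b}$ is a local isomorphism. Composing such a map with the inverse of another then gives the chainedness condition for sets of size $j\le m$, which suffices. If $U\subseteq X$, this is the frame property. If $U=U_0+b$, first apply the order-preserving bijection $U_0\to Z_j-z_m$ with $\mathrm{id}_F$, a local isomorphism that fixes $b$; then apply the restriction of $\psi$ to $(Z_j-z_m)\cup F$, which sends $b\mapsto z_m$ and fixes the rest. The dual statement follows by reversing $<$.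

(b) Let $X^+=X+b$, ordered so that it is chained over $F-b$. As $V=X^+\sqcup(F-b)$, (3) gives $b\simeq X$. For the second claim, suppose $W$ witnesses $a\not\simeq z$ in $(X,F)$, with $z\in X$. Choose $W'\subseteq X-z$ with $|W'|=|W\cap X^+|$ and put $W''=W'\cup(W\cap(F-b))$. We have $a\in F-b$, so chainedness of $X^+$ over $F-b$, used on $W\cap X^+$ and $W'$, gives $W+a\cong W''+a$; used on $(W\cap X^+)+z$ and $W'+z$, it gives $W+z\cong W''+z$. So $W''\subseteq X\cup(F-b)$ witnesses $a\not\simeq z$ in $(X,F-b)$.

(c) Since $b$ is not top-absorbable, some map $\varphi$, an order-preserving bijection $A\to A'$ in $X+b$ (with $b$ on top) together with $\mathrm{id}_{F-b}$, fails to preserve some $\rho_i$ at some tuple $\bar u$: exactly one of $\bar u,\varphi\bar u$ is in $\rho_i$. So $\varphi\bar u\ne\bar u$, hence some entry of $\bar u$ is in $A$, and at most $m-1=p$ entries are in $F-b$. Collect these, and likewise the at most $p$ entries obtained from the failure at the bottom, into $H_b$. If $H_b+b\subseteq G\subseteq F$, the restrictions of the two maps to the subframe $(X,G)$ still contain the two failing tuples, so $b$ is not absorbable there. $\square$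

## Finite traces of a frame and a pulled-back order

We now want to find absorbable elements. Suppose some $a\in F$ satisfies $a\simeq X$. Only isomorphism *types* are controlled by this, and an isomorphism may scramble everything. The remedy is to pass to a finite piece $B\cup F$, to look at the whole class of $B$ in it, and to compare two such pieces when this class has stopped shrinking.

**Definition (the sets $D_n$).** Let $(X,F)$ be a frame, $n\ge1$, and $B\subseteq X$ with $|B|=n$. By (3), $B$ lies in one $\simeq$-class of the finite structure $R_{\restriction B\cup F}$. Write that class as $B\cup D_n$ with $D_n\subseteq F$. Put $D_\infty=\{d\in F:d\simeq X\}$.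

The set $D_n$ does not depend on $B$: if $|B'|=n$, the order-preserving bijection $B\to B'$ with $\mathrm{id}_F$ is an isomorphism that fixes $F$ pointwise. By Lemma 1(a), $D_{n+1}\subseteq D_n$ and $D_\infty\subseteq D_n$. If $d\in F$ and $W$ witnesses $d\not\simeq z$, where $z\in X$, then $d\notin D_n$ for $n=|(W\cap X)+z|$, by taking $B=(W\cap X)+z$. Hence $\bigcap_nD_n=D_\infty$, and since these are subsets of a finite set, $D_n=D_\infty$ for all large $n$.

For example, let $X$ be an independent set in a graph and $F=\{a\}$ with $a$ adjacent to all of $X$. For $n=1$ we have an edge $\{z,a\}$, whose ends are $\simeq$, so $D_1=\{a\}$. For $n=2$ we have a path $z,a,z'$, and $\{z'\}$ witnesses $a\not\simeq z$, so $D_2=\emptyset=D_\infty$.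

**Lemma 3.** Let $(X,F)$ be a frame with $|F|\le g$, let $n\ge n_0(g):=(g+1)(p^2+1)$, and suppose $D:=D_n=D_{n+g}\ne\emptyset$. Then
- (i) some $b\in D$ is absorbable;
- (ii) if $X$ is free over $F$, every $b\in D$ is absorbable.

In particular (taking $g=|F|$ and $n$ large), if $D_\infty\ne\emptyset$ then (i) and (ii) hold for $D=D_\infty$.

*Proof.* Let $E=F\setminus D$.

**Step 1: an isomorphism that turns $D$ into part of the chain.** Take $B'\subseteq X$ with $|B'|=n+g$, and $A,B_0\subseteq B'$ with $|A|=n$ and $|B_0|=n+|D|$; this is possible as $|D|\le g$. Put $B_1=A\cup D$. Since $D_{n+g}=D$, the set $B'\cup D$ is a $\simeq$-class of $R_{\restriction B'\cup F}$. Both $B_0$ and $B_1$ are contained in it and have the same size, and $E$ is disjoint from it. So $B_1\cup E$ and $B_0\cup E$ have equal trace sizes on all classes of $R_{\restriction B'\cup F}$, and Lemma 1(b) gives an isomorphism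
$$\sigma:B_1\cup E\to B_0\cup E.$$

**Step 2: $\sigma$ respects the two parts.** Since $D_n=D$, the set $B_1=A\cup D_n$ is a $\simeq$-class of $R_{\restriction A\cup F}=R_{\restriction B_1\cup E}$. So $\sigma(B_1)$ is a $\simeq$-class of $R_{\restriction B_0\cup E}$. As $|\sigma(B_1)|\ge n>g\ge|E|$, it meets $B_0$. By (3), $B_0$ lies in a single class of $R_{\restriction B_0\cup E}$, so $B_0\subseteq\sigma(B_1)$, and by equality of sizes $\sigma(B_1)=B_0$. Hence $\sigma(E)=E$, although $\sigma$ need not fix $E$ pointwise.

**Step 3: pull back the order.** Let $<'$ be the order on $B_1$ pulled back by $\sigma$ from the order $<$ on $B_0$. If $\tau$ is a bijection between subsets of $B_0$ and $\tau\cup\mathrm{id}_E$ is a local isomorphism, then conjugation by $\sigma$ gives the local isomorphism $\sigma^{-1}\tau\sigma\cup\mathrm{id}_E$: on $E$ the conjugate is $\sigma^{-1}\sigma=\mathrm{id}$. So the action of $\sigma$ on $E$ cancels. Therefore $(B_1,<')$ is chained over $E$, and $B_1$ is free over $E$ if $X$ is free over $F$.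

**Step 4: proof of (i).** The elements of $D$ now sit in a chain together with those of $A$. They cut $A$ into at most $|D|+1\le g+1$ gaps, where two elements of $A$ are in the same gap iff no element of $D$ is $<'$-between them. Since $|A|=n\ge(g+1)(p^2+1)$, some gap $\Gamma$ has at least $p^2+1$ elements. Each element of $D$ is $<'$-above all of $\Gamma$ or $<'$-below all of $\Gamma$. As $D\ne\emptyset$, after reversing $<'$ if necessary there is one above; let $b$ be the $<'$-least such.

On $\Gamma$ the orders $<'$ and $<$ may be unrelated, and Lemma 2(a) speaks of $<$. Here Erdős–Szekeres enters: list $\Gamma$ in $<'$-increasing order; as $p^2+1=(m-1)^2+1$, there are $y_1<'\dots<'y_m$ in $\Gamma$ that form a monotone sequence for $<$. Consider the map $b\mapsto y_m$, identity on $\{y_1,\dots,y_{m-1}\}\cup(D-b)$. It preserves $<'$: both $b$ and $y_m$ are above $y_1,\dots,y_{m-1}$; an element of $D-b$ that is above $\Gamma$ is above $b$, by the choice of $b$, and above $y_m$; an element of $D-b$ below $\Gamma$ is below $y_m$ and below $b$. Since $(B_1,<')$ is chained over $E$, this map with $\mathrm{id}_E$ is a local isomorphism. It fixes $y_1,\dots,y_{m-1}$ and $(D-b)\cup E=F-b$ pointwise, and $y_m$ is the $<$-largest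 or the $<$-least of the $y_i$. By Lemma 2(a) or its dual, $b$ is absorbable.

**Step 5: proof of (ii).** We have $n\ge p^2+1\ge p+1=m$. Take $z_1<\dots<z_m$ in $A$ and any $b\in D$. The map $b\mapsto z_m$, identity on $\{z_1,\dots,z_{m-1}\}\cup(D-b)$, is a bijection between subsets of $B_1$, which is free over $E$. So with $\mathrm{id}_E$ it is a local isomorphism, and Lemma 2(a) applies. $\square$

## Few parameters: absorbing one element at a time

With $|F|$ bounded we can now bound the witnesses between a parameter and $X$.

**Lemma 4.** If $(X,F)$ is a frame with $|F|\le g$, $a\in F$, and $a\simeq_kX$ with $k=(g+1)(p^2+g+1)$, then $a\simeq X$.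

*Proof.* Let $N=n_0(g)+g^2$. Then $k=(g+1)(p^2+1)+(g+1)g=N+g$.

**Step 1: $a\in D_N$.** Let $B\subseteq X$ with $|B|=N$. The structure $R_{\restriction B\cup F}$ has at most $N+g=k$ points, so witnesses in it have size $\le k$. As $a\simeq_kz$ for $z\in B$, also in this restriction, we get $a\simeq z$ there. So $a\in D_N$.

**Step 2: $a\in D_N$ implies $a\simeq X$.** We keep $g$ and $N$ fixed and use induction on $|F|\le g$. Consider
$$D_{n_0}\supseteq D_{n_0+g}\supseteq D_{n_0+2g}\supseteq\dots\supseteq D_{n_0+g\cdot g}=D_N\ni a,\qquad n_0=n_0(g).$$
These are $g+1$ sets with sizes in $\{1,\dots,g\}$, so two consecutive ones are equal: $D_n=D_{n+g}\ne\emptyset$ for some $n\ge n_0(g)$. By Lemma 3(i), some $b\in F$ is absorbable. If $b=a$, then $a\simeq X$ by Lemma 2(b). This covers the case $|F|=1$. If $b\ne a$, then $a\in D_N$ also in the subframe $(X,F-b)$, by Lemma 1(a). By induction $a\simeq X$ in $(X,F-b)$, and by Lemma 2(b) $a\simeq X$ in $(X,F)$. $\square$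

In the chain $\omega<b<a$ this argument absorbs $b$ first and then, in the subframe $(X,\{a\})$, absorbs $a$.

## Many parameters: a minimal counterexample makes the chain free

Lemma 4 alone would be circular for Theorem A. There $F$ will contain the witness $W$, whose size we do not control, and the bound $k$ in Lemma 4 grows with $|F|$. We must show that a bounded number of parameters decides whether $a\simeq X$.

The argument looks at a counterexample with the fewest parameters. In it nothing is absorbable, but deleting any parameter $c\neq a$ makes something absorbable. This yields many elements that are absorbable in one common subframe on the same side. Such elements can be inserted into the chain in any order, so the order of $X$ becomes invisible and $X$ is free. Then part (ii) of Lemma 3, which applies to *every* element of $D_\infty$, gives a contradiction.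

**Lemma 5.** Let $(X,F)$ be a frame and $a\in F$. Suppose

$(*)$ $a\simeq X$ in the subframe $(X,H+a)$ for every $H\subseteq F-a$ with $|H|\le f=10p^2+3p$.

Then $a\simeq X$ in $(X,F)$.

*Proof.* Suppose not, and take a counterexample with $|F|$ minimum, among all frames with arities $\le m$. If $|F-a|\le f$, then $H=F-a$ in $(*)$ gives $a\simeq X$. So
$$|F|\ge f+2=10p^2+3p+2. \tag{4}$$

**Step 1: deleting any $c\in F-a$ gives $a\simeq X$.** The subframe $(X,F-c)$ inherits $(*)$ and has fewer parameters, so by minimality $a\simeq X$ in $(X,F-c)$.

**Step 2: no $b\in F$ is absorbable in $(X,F)$.** If $a$ were absorbable, Lemma 2(b) would give $a\simeq X$. If some $b\ne a$ were absorbable, then since $a\simeq X$ in $(X,F-b)$ by Step 1, the second part of Lemma 2(b) would give $a\simeq X$ in $(X,F)$. So for each $b\in F$ we may fix a set $H_b$ as in Lemma 2(c), with $|H_b|\le2p$.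

**Step 3: each deletion makes something absorbable, and not the same thing too often.** Let $c\in F-a$. By Step 1, $a$ belongs to the set $D_\infty$ of the subframe $(X,F-c)$. So Lemma 3(i) gives $b_c\in F-c$ that is absorbable in $(X,F-c)$. Then $c\in H_{b_c}$: otherwise $H_{b_c}+b_c\subseteq F-c$, and Lemma 2(c) says that $b_c$ is not absorbable in $(X,F-c)$. Hence a given $b\in F$ equals $b_c$ for at most $|H_b|\le2p$ values of $c$.

**Step 4: many elements absorbable in one subframe, on one side.** We want to show that $X$ is free over $F$. A map (bijection in $X$) $\cup\ \mathrm{id}_F$ can only fail on a tuple that it moves, and such a tuple has at most $m$ entries in $X$, at least one of them, and hence at most $p$ entries in $F$. So fix $P\subseteq F$ with $|P|\le p$ and $1\le j\le m$; it suffices to show that every bijection between $j$-subsets of $X$, with $\mathrm{id}_P$, is a local isomorphism.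

Choose successively $c_1,\dots,c_{2p+1}\in F-a$, writing $b_i=b_{c_i}$, such that
$$c_i\notin P\cup\{b_1,\dots,b_{i-1}\},\qquad b_i\notin P\cup\{b_1,\dots,b_{i-1}\}\cup\{c_1,\dots,c_{i-1}\}. \tag{5}$$
At each stage we exclude as $c_i$ the element $a$, at most $p$ elements of $P$ and at most $2p$ earlier $b_l$. The second condition excludes at most $p+2p+2p=5p$ values of $b_i$, and by Step 3 each of them excludes at most $2p$ values of $c_i$. In total at most
$$1+p+2p+2p\cdot5p=10p^2+3p+1<|F|$$
elements of $F$ are forbidden, by (4), so the choice is possible.

The $b_i$ are distinct and lie outside $P$. Let $G=P\cup\{b_1,\dots,b_{2p+1}\}$. No $c_i$ lies in $G$: it is not in $P$; it differs from $b_l$ for $l<i$ by the first condition in (5), for $l=i$ because $b_{c}\ne c$, and for $l>i$ by the second condition for $b_l$. So $G\subseteq F-c_i$. As $b_i\in G$ is absorbable in $(X,F-c_i)$, it is absorbable in $(X,G)$, for every $i$. Among these $2p+1$ elements at least $p+1=m$ are absorbable on the same side. Renumbering, and reversing $<$ if necessary, we assume that $b_1,\dots,b_m$ are top-absorbable in $(X,G)$.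

**Step 5: insert them in any order; $X$ is free over $F$.** Let $z_1<\dots<z_j$ in $X$ and let $\pi$ be a permutation of $\{1,\dots,j\}$. Put $b'_r=b_{\pi^{-1}(r)}$ and, for $0\le r\le j$,
$$T_r=\{z_1,\dots,z_r\}\cup\{b'_{r+1},\dots,b'_j\}\cup P.$$
For $1\le r\le j$, the map $T_{r-1}\to T_r$ that sends $b'_r\mapsto z_r$ and fixes the rest is a local isomorphism. Indeed, $\{z_1,\dots,z_{r-1},b'_r\}\to\{z_1,\dots,z_r\}$ is order-preserving in $X+b'_r$ with $b'_r$ on top, the chain $X+b'_r$ is chained over $G-b'_r$, and the remaining elements $b'_{r+1},\dots,b'_j$ and those of $P$ lie in $G-b'_r$. The composite of these maps,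
$$\varphi_\pi:T_0=\{b_1,\dots,b_j\}\cup P\to T_j=\{z_1,\dots,z_j\}\cup P,$$
sends $b'_r\mapsto z_r$, that is, $b_i\mapsto z_{\pi(i)}$, and fixes $P$. Its domain does not depend on $\pi$. So $\varphi_\pi\circ\varphi_{\mathrm{id}}^{-1}$ is a local isomorphism that sends $z_i\mapsto z_{\pi(i)}$ and fixes $P$. Every bijection between $j$-subsets of $X$ is a permutation of a $j$-subset followed by an order-preserving bijection, and the latter, with $\mathrm{id}_P$, is a local isomorphism by the frame property. So $X$ is free over $F$.

**Step 6: the contradiction.** By (4), $|F|\ge2p+2>|H_a+a|$. Pick $c\in F\setminus(H_a+a)$. In the subframe $(X,F-c)$, $X$ is free over $F-c$, and $a\in D_\infty$ by Step 1. By Lemma 3(ii), $a$ is absorbable in $(X,F-c)$. But $H_a+a\subseteq F-c$, so Lemma 2(c) says that it is not. $\square$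

**Corollary 6.** In a frame $(X,F)$, if $a\in F$ and $a\simeq_KX$, then $a\simeq X$.

*Proof.* Let $H\subseteq F-a$ with $|H|\le f$. The subframe $(X,H+a)$ has at most $f+1=g_0$ parameters, and $a\simeq_KX$ in it by Lemma 1(a). Since $K=(g_0+1)(p^2+g_0+1)$, Lemma 4 with $g=g_0$ gives $a\simeq X$ in $(X,H+a)$. This is $(*)$, and Lemma 5 applies. $\square$

## Proof of Theorem A

Let $C$ be an infinite $\simeq_K$-class. As $\simeq$ refines $\simeq_K$, it suffices to show that the elements of $C$ are pairwise $\simeq$. Suppose $x,y\in C$ and $W$ witnesses $x\not\simeq y$.

**Step 1: pass to finitely many relations.** The signature may be infinite, and Ramsey needs finitely many colors. Each of the finitely many bijections $W+x\to W+y$ violates some relation. Choose one violated relation for each; this gives a finite $I_0\subseteq I$ such that $W$ is still a witness of $x\not\simeq y$ in the reduct $R_0=(V,(\rho_i)_{i\in I_0})$. Isomorphisms stay isomorphisms in the reduct, so the elements of $C$ remain pairwise $\simeq_K$ in $R_0$.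

**Step 2: extract a frame.** Let $F=W\cup\{x,y\}$, and let $C'\subseteq C\setminus F$ be countably infinite, ordered in type $\omega$. Color each $m$-subset $\{z_1<\dots<z_m\}$ of $C'$ by the structure on $\{1,\dots,m\}\sqcup F$ pulled back from $R_0$ along $r\mapsto z_r$ and $\mathrm{id}_F$. There are finitely many colors, so Ramsey's theorem gives an infinite monochromatic $X\subseteq C'$. The order-preserving bijection between two $m$-subsets of $X$, with $\mathrm{id}_F$, is a local isomorphism of $R_0$. Every $j$-subset of $X$ with $j\le m$ is an initial segment of an $m$-subset of $X$, so by restriction the same holds for $j$-subsets. Hence $X$ is chained over $F$, and $R_1=(R_0)_{\restriction X\cup F}$ is a frame.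

**Step 3: compare both points with the chain.** Since $x,y$ and the elements of $X$ lie in $C$, we have $x\simeq_KX$ and $y\simeq_KX$ in $R_1$. By Corollary 6, $x\simeq X$ and $y\simeq X$ in $R_1$, so $x\simeq y$ in $R_1$. But $W\subseteq F\subseteq V(R_1)$ is a witness of $x\not\simeq y$ in $R_1$, a contradiction.

**Step 4: the consequence.** If $\simeq_K$ has finitely many classes, each infinite one is a $\simeq$-class and each finite one contains finitely many $\simeq$-classes, so $\simeq$ has finitely many classes. Conversely, if $\simeq$ has finitely many classes, so does $\simeq_K$, which is coarser. Lemma 1(c) concludes. $\blacksquare$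

With this, Theorem B is proved as well. Theorem A says nothing about finite $\simeq_K$-classes; the proof needs the infinite class to build the frame.

## Infinite signatures: proof of Theorem C

Let $I$ be infinite. The purpose is to build $2^{|I|}$ members of $\mathscr S_\mu$, no two of which embed a common nonempty structure.

For a set $T\subseteq\mathcal P(I)$ let $S_T$ have domain $T$ and relations $\rho_i=\{(t,\dots,t):t\in T,\ i\in t\}$. If $t\ne t'$, some $i$ belongs to exactly one of them, so the one-point restrictions of $S_T$ to $t$ and $t'$ are not isomorphic, and $W=\emptyset$ witnesses $t\not\simeq t'$. If $T$ is infinite, $\simeq$ has infinitely many classes, and $S_T\in\mathscr S_\mu$ by Lemma 1(c), which is valid for infinite $I$.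

Suppose a nonempty $R$ embeds in $S_T$ and in $S_{T'}$. A point of $R$ is sent to some $t\in T$ and some $t'\in T'$ with isomorphic one-point restrictions. Then $t=t'$, so $T\cap T'\ne\emptyset$.

Since $2^{|I|}\cdot\aleph_0=2^{|I|}$, the set $\mathcal P(I)$ has $2^{|I|}$ pairwise disjoint infinite subsets $T$. For each of them, $\mathfrak A$ has a member that embeds in $S_T$. Members of $\mathscr S_\mu$ are nonempty, so these members are pairwise distinct, and $|\mathfrak A|\ge2^{|I|}$. In particular $\mathfrak A$ is not finite. Together with Theorem B, the statement of the conjecture holds for $\mu$ iff $\mu$ is finite. $\blacksquare$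

## How small the constant can be, and structures with one block

The constant $K(m)=O(m^4)$ is not claimed to be sharp, but it cannot be replaced by a number below $m-1$. Let $m\ge2$, partition an infinite set into blocks of $m$ elements, and let $\rho$ be the set of injective $m$-tuples that enumerate a block. (For $m=2$ this is a variant of the pairs we started with.) On sets with at most $m-1$ elements $\rho$ is empty, so all points are $\simeq_{m-2}$, and $\simeq_{m-2}$ has a single, infinite class. Now let $x\in e$ and $y\notin e$ for a block $e$, and put $W=e-x$. Then $W+x=e$ carries tuples of $\rho$. The $m$-element set $W+y$ is not a block, since it meets $e$ (as $m\ge2$) and differs from it, so it carries none. Thus $W$ witnesses $x\not\simeq y$, and $\simeq$ has infinitely many classes. Hence the optimal constant in Theorem A lies between $m-1$ and $K(m)$, and no constant independent of the arity exists.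

Finally, here is a by-product of Theorem A. Let $R$ be an infinite structure with arities $\le m$ in which any two subsets of the same size $\le K(m)+1$ induce isomorphic substructures. For $|W|\le K$ the sets $W+x$ and $W+y$ have the same size $\le K+1$, so $V$ is a single $\simeq_K$-class. It is infinite, so by Theorem A it is a single $\simeq$-class, and by Lemma 1(b) any two finite subsets of the same size, however large, induce isomorphic substructures.
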